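# Extended parafermion algebras at negative admissible level are $C_2$-cofinite

## 1. A guess read off from rank one lattices

A vertex algebra with infinitely many inequivalent modules often becomes "finite" after one glues some of these modules to it along a copy of $\mathbb Z$. The question of this lecture is whether this happens for the parafermion coset of $\widehat{\mathfrak{sl}}_2$ at a negative admissible level. One would first guess yes, because that is what happens for lattices. We make "finite" precise, and test the guess on a lattice.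

For a vertex algebra $A$ with vacuum $\mathbf 1$, translation operator $T$ and fields $Y(a,x)=\sum_n a_{(n)}x^{-n-1}$, put
$$C_2(A)=\mathrm{span}\{a_{(-j)}b:\ a,b\in A,\ j\ge 2\},\qquad R_A=A/C_2(A).$$
By a theorem of Zhu, $R_A$ is a commutative associative algebra under $a_{(-1)}b$, with unit the class of $\mathbf 1$.

**Definition.** $A$ is *$C_2$-cofinite* if $\dim R_A<\infty$.

**Example (Heisenberg and lattice).** Let $N$ be an even positive integer and $L=\mathbb Z\gamma$ with $\langle\gamma,\gamma\rangle=N$. The Heisenberg algebra generated by $\gamma(x)$ has $R=\mathbb C[\gamma]$, which is infinite-dimensional. The lattice algebra is $V_L=\bigoplus_{\ell\in\mathbb Z}\mathcal F_{\ell\gamma}$, with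
$$Y(e^{\ell\gamma},x)e^{\ell'\gamma}=x^{N\ell\ell'}\exp\Big(\ell\sum_{j\ge1}\gamma_{-j}\tfrac{x^j}{j}\Big)e^{(\ell+\ell')\gamma}.$$
Three observations give $\dim R_{V_L}<\infty$. First, for $\ell\ge2$ the coefficient of $x^{N(\ell-1)}$ in $Y(e^\gamma,x)e^{(\ell-1)\gamma}$ is $e^{\ell\gamma}$, so $e^{\ell\gamma}\in C_2(V_L)$; the same holds for $\ell\le-2$. Hence only charges $\ell\in\{-1,0,1\}$ survive in $R_{V_L}$. Second, the coefficient of $x^1$ in $Y(e^\gamma,x)e^{-\gamma}$ is in $C_2(V_L)$; it is the coefficient of $x^{N+1}$ in the exponential applied to $\mathbf 1$. Modulo $C_2$ only $\gamma_{-1}$ counts, so $\gamma^{N+1}/(N+1)!=0$ in $R_{V_L}$. Third, charge $\pm1$ contributes $\mathbb C[\gamma]\,e^{\pm\gamma}$, where again $\gamma^{N+1}=0$.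

So charges beyond $\pm1$ die because of a *positive* power $x^{N\ell\ell'}$, and the neutral part becomes finite because of the *negative* power in $Y(e^{\gamma},x)e^{-\gamma}$. The guess is that the same two mechanisms work for parafermions. We shall see that they do two thirds of the work. The last third needs admissibility of the level, and really needs it.

## 2. Borcherds formulas, and two theorems about $L_k(\mathfrak{sl}_2)$

We use the following standard facts in a vertex algebra $A$. For all integers $i,n$,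
$$[a_{(i)},Y(b,x)]=\sum_{j\ge0}\tbinom ij x^{i-j}\,Y(a_{(j)}b,x),\tag{1}$$
$$Y(a_{(n)}b,x)=\sum_{i\ge0}(-1)^i\tbinom ni\big[x^i a_{(n-i)}Y(b,x)-(-1)^n x^{n-i}\,Y(b,x)a_{(i)}\big].\tag{2}$$
Further, $Y(a,x)\mathbf 1=e^{xT}a$, $[T,Y(a,x)]=\partial_xY(a,x)$, $Ta=a_{(-2)}\mathbf 1\in C_2(A)$, and skew-symmetry $Y(a,x)b=e^{xT}Y(b,-x)a$ holds. Any two fields are local: $(x-y)^n[Y(a,x),Y(b,y)]=0$ for $n\gg0$ (weak commutativity). *Dong's lemma* says that a field local with respect to a generating family of fields is local with respect to all $Y(b,y)$. *Goddard's uniqueness theorem* says that a field $\phi(s)$ that is local with respect to all $Y(b,y)$ and satisfies $\phi(s)\mathbf 1=e^{sT}a$ equals $Y(a,s)$. A $T$-stable left ideal is a two-sided ideal, by skew-symmetry. In a vertex operator algebra (VOA) $T=L_{-1}$, and for $b\in A$ the span of all $c_{(i)}b$ is the submodule generated by $b$, hence the ideal generated by $b$.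

Now let $V^k=V^k(\mathfrak{sl}_2)$ be the universal affine vertex algebra at level $k\neq-2$, and $L_k=L_k(\mathfrak{sl}_2)$ its simple quotient. For $x\in\mathfrak{sl}_2$ write $x(z)=\sum_i x_iz^{-i-1}$, with
$$[x_i,y_j]=[x,y]_{i+j}+ik(x,y)\delta_{i+j,0},\qquad (h,h)=2,\quad (e,f)=1 .$$
We identify $x$ with $x_{-1}\mathbf 1$. By PBW, $R_{V^k}=\mathbb C[e,h,f]$: the monomial $x_{-1}y_{-1}\cdots\mathbf 1$ goes to $xy\cdots$, and PBW monomials containing some $x_{-j}$ with $j\ge2$ go to $0$. If $J\subset V^k$ is the maximal ideal, $R_{L_k}$ is $\mathbb C[e,h,f]$ modulo the image of $J$. The *associated variety* of $L_k$ is the zero set of this image in $\mathfrak{sl}_2^*\cong\mathfrak{sl}_2$. For instance it is all of $\mathfrak{sl}_2^*$ if $L_k=V^k$. The nilpotent cone is the zero set of $h^2+4ef$.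

The level $k$ is *admissible* if $k+2=u/v$ with $u\ge2$, $v\ge1$ coprime. Two published results enter.

**Fact (A)** (Arakawa, *Associated varieties of modules over Kac–Moody algebras and $C_2$-cofiniteness of $W$-algebras*, IMRN 2015; for $\mathfrak{sl}_2$ also Feigin–Malikov). If $k$ is admissible, the associated variety of $L_k(\mathfrak g)$ lies in the nilpotent cone.

**Fact (GK)** (Gorelik–Kac, *On simplicity of vacuum modules*). For $k\in\mathbb Q$, $k\ne-2$, the algebra $V^k(\mathfrak{sl}_2)$ is not simple if and only if $k+2=u/v$ with $u\ge2$, $v\ge1$ coprime.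

Fact (GK) is used only for Theorem 2 below.

## 3. The coset $Z$, its gluing $B$, and the levels $k=-1/v$

Throughout, $k\in\mathbb Q_{<0}$, $k\ne-2$, and $V=L_k(\mathfrak{sl}_2)$. For $\lambda\in2\mathbb Z$ let $V_\lambda$ be the subspace of $V$ where $h_0=\lambda$, and put
$$C_\lambda=\{w\in V_\lambda:\ h_jw=0\ \text{for all } j\ge1\},\qquad Z=C_0 .$$
Since $[h_i,h_j]=2ik\delta_{i+j,0}$ with $k\ne0$, standard Heisenberg theory gives $V_\lambda=\mathbb C[h_{-1},h_{-2},\dots]\otimes C_\lambda=\mathcal F_\lambda\otimes C_\lambda$. So $Z$ is the commutant of the Heisenberg algebra $\mathcal H$ generated by $h$; this is the *parafermion coset*, written $Z_k$ below. For example, $e\in C_2$ and $f\in C_{-2}$, while $h\notin Z$ because $h_1h=2k\mathbf 1$.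

**The problem.** Let $k=-2+u/v<0$ be admissible. Assume that the vertex tensor category theory of Huang, Lepowsky and Zhang applies to $Z_k$. Then the simple $Z_k$-modules $C_\lambda$ are simple currents with $C_\lambda\boxtimes C_\mu\cong C_{\lambda+\mu}$, and one sets
$$B_k=\bigoplus_{\ell\in\mathbb Z}C_{2\ell(2v-u)},$$
an infinite-order simple current extension of $Z_k$, with its VOA structure extending that of $Z_k$. The conjecture, from Jean Auger, Thomas Creutzig and David Ridout, "Modularity of logarithmic parafermion vertex algebras", arXiv:1704.05168 (2017), says that $B_k$ is $C_2$-cofinite for all negative admissible $k$. The evidence is as follows. Under the same assumption and an assumed Verlinde-type formula, $B_k$ has finitely many irreducible modules. The span of their characters becomes $\mathrm{SL}(2,\mathbb Z)$-invariant after adding finitely many functions, each $\tau$ times a holomorphic function. By Miyamoto's theorem this is the modular behavior of characters and pseudotraces of $C_2$-cofinite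 VOAs; it is expected, but not established, that these extra functions correspond to pseudotraces. Finally, $B_k$ is known to be $C_2$-cofinite for $k=-\frac12,-\frac43,-\frac23$.

**General setting.** Let $m\ge1$ be an integer such that $N:=-2m^2/k$ is an even positive integer, and put
$$B=\bigoplus_{\ell\in\mathbb Z}B^{(\ell)},\qquad B^{(\ell)}=C_{2m\ell}.$$
In the problem $m=2v-u$, so $k=-m/v$ and $N=2mv$. For the three known levels, $(m,N)$ is $(1,4)$ for $k=-\frac12$, $(4,24)$ for $k=-\frac43$, and $(2,12)$ for $k=-\frac23$.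

**The product on $B$.** We divide the Heisenberg part out of $Y_V$. Let $a\in C_\lambda$, $b\in C_\mu$ with $\lambda=2m\ell$, $\mu=2m\ell'$, and put
$$W(x)=\exp\Big(-\tfrac{\lambda}{2k}\sum_{j\ge1}h_{-j}\tfrac{x^j}{j}\Big)Y_V(a,x)b .$$
For $i\ge1$, (1) gives $h_iY_V(a,x)b=\lambda x^iY_V(a,x)b$, since $h_ja=0$ for $j\geq 1$, $h_0a=\lambda a$ and $h_ib=0$. Commuting $h_i$ past the exponential produces $-\frac{\lambda}{2k}\cdot 2ik\cdot\frac{x^i}{i}=-\lambda x^i$. So $h_iW(x)=0$, that is, $W(x)\in C_{\lambda+\mu}((x))$. Since $\frac{\lambda\mu}{2k}=\frac{2m^2\ell\ell'}{k}=-N\ell\ell'$, the natural normalization is $Y_B(a,x)b:=x^{N\ell\ell'}W(x)$, that is,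
$$Y_V(a,x)b=x^{-N\ell\ell'}\exp\Big(\tfrac{\lambda}{2k}\sum_{j\ge1}h_{-j}\tfrac{x^j}{j}\Big)Y_B(a,x)b,\qquad Y_B(a,x)b\in C_{\lambda+\mu}((x)).\tag{3}$$
Section 4 shows that $Y_B$ is a VOA structure and that it is the one of the problem.

Let $\theta:V_\lambda\to C_\lambda$ be the projection along $\sum_{j\ge1}h_{-j}V_\lambda$. Applying $\theta$ to (3) gives $Y_B(a,x)b=x^{N\ell\ell'}\theta(Y_V(a,x)b)$ for $a,b\in B$.

**Test at $m=1$.** Take $k=-1/v$, $v\ge2$; then $u=2v-1$, $m=1$, $N=2v$, and $e\in B^{(1)}$, $f\in B^{(-1)}$. Since $e_ie=0$ for $i\ge0$, we have $Y_B(e,x)e=x^N\theta(Y_V(e,x)e)\in x^NB[[x]]$. Hence $e_{(-1)}e=0$ in $B$, and $\theta(e_{-1}e)=e_{(-N-1)}e\in C_2(B)$, as in the lattice. In the neutral direction,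
$$Y_B(e,x)f=x^{-N}\theta\big(Y_V(e,x)f\big)=x^{-N-2}\sum_{j\ge0}\theta(e_{1-j}f)\,x^j .$$
If $p_j$ denotes the class of $\theta(e_{1-j}f)$ in $R_B$, then $p_j=0$ for $j\ge N+3$, because these are coefficients of positive powers of $x$. Moreover the class of $e_{(-1)}f$ is $p_{N+2}$. So the generating function $p(x)=\sum p_jx^j$ is a *polynomial*.

This is encouraging, but two things are missing. We have no reason yet that $p_2,\dots,p_{N+2}$ are nilpotent. And for $m\ge2$ (say $k=-\frac43$, $m=4$) the vectors $e,f$ are not in $B$ at all. The first charged vector one can write down is $e_{-1}^4\mathbf 1$, and its product with $f_{-1}^4\mathbf 1$ says nothing direct about $p(x)$.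

**Theorem 1.** If $k=-2+u/v<0$ is admissible, then $B$ is $C_2$-cofinite. In particular $B_k$ is $C_2$-cofinite.

**Theorem 2 (sharp form).** For $k\in\mathbb Q_{<0}\setminus\{-2\}$ and any $m$ as above: $B$ is $C_2$-cofinite $\iff$ $k$ is admissible $\iff$ $L_k(\mathfrak{sl}_2)\neq V^k(\mathfrak{sl}_2)$. For all such $k$, admissible or not, $B/C_2(B)$ is concentrated in charges $\ell\in\{-1,0,1\}$, and $Z$ is strongly generated by fields of weights $2,3,4,5$.

The Huang–Lepowsky–Zhang assumption is used only to identify $B_k$ with $B$; the Verlinde-type formula is not used.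

## 4. $B$ is a vertex operator algebra, and it is $B_k$

**Lemma 1.** $(B,Y_B)$ is a VOA with conformal vector $\omega_Z=\omega_V-\frac1{4k}h_{-1}^2\mathbf 1$. It extends $Z$ and its modules $C_{2m\ell}$. The weights on $B^{(\ell)}$ are integers $\ge m|\ell|+N\ell^2/2$.

*Proof.* The plan is to cancel the Heisenberg exponential in (3) against that of a lattice.

**Step 1: a null vector.** Take $V_L$ as in Section 1 with $\langle\gamma,\gamma\rangle=N$, and let $U'=\bigoplus_\ell V_{2m\ell}\otimes\mathcal F_{\ell\gamma}$, a vertex subalgebra of $V\otimes V_L$. Put $\delta=\frac mkh+\gamma$ and $\delta'=\gamma-\frac mkh$. Then $\delta_{(1)}\delta=\big(\frac{2m^2}{k}+N\big)\mathbf 1=0$. On the $\ell$-th summand $\delta_{(0)}$ acts as $\frac mk\cdot2m\ell+N\ell=0$. Likewise $\langle\delta',\delta'\rangle=0$ and $\langle\delta,\delta'\rangle=N-\frac{2m^2}{k}=2N\ne0$.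

**Step 2: its commutant modulo itself.** Let $D=\{w\in U':\delta_{(j)}w=0\ \forall j\ge0\}$, a vertex subalgebra. The $\ell$-th summand of $U'$ is $\mathbb C[\delta_{-i},\delta'_{-i}]_{i\ge1}\otimes(C_{2m\ell}\otimes e^{\ell\gamma})$, and there $\delta_j$ for $j\ge1$ acts as $2Nj\,\partial/\partial\delta'_{-j}$. Hence
$$D=\bigoplus_\ell\mathbb C[\delta_{-1},\delta_{-2},\dots](C_{2m\ell}\otimes e^{\ell\gamma}).$$
By (1), all modes of $\delta$ commute with $Y(w,x)$ for $w\in D$. So $\mathcal I=\sum_{j\ge1}\delta_{-j}D$ is a left ideal of $D$. It is stable under $T$ because $[T,\delta_{-j}]=j\delta_{-j-1}$, so it is an ideal. As a space, $D/\mathcal I\cong\bigoplus_\ell C_{2m\ell}=B$.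

**Step 3: the product on the quotient.** In (3), $\frac{\lambda}{2k}=\frac{m\ell}{k}$. Multiplying (3) with the lattice product, the powers $x^{\mp N\ell\ell'}$ cancel and the exponents add up to $\ell\delta$:
$$Y(a\otimes e^{\ell\gamma},x)(b\otimes e^{\ell'\gamma})=\exp\Big(\ell\sum_{j\ge1}\delta_{-j}\tfrac{x^j}{j}\Big)\big(Y_B(a,x)b\otimes e^{(\ell+\ell')\gamma}\big).$$
Modulo $\mathcal I$ this is $Y_B$. So $(B,Y_B)$ is a vertex algebra.

**Step 4: conformal vector and weights.** For $a\in Z$, (3) gives $Y_B(a,x)b=Y_V(a,x)b$, so $B$ extends $Z$ and its modules, and the modes of $\omega_Z$ on $B$ are $L^Z_n=L_n-L_n^{\mathcal H}$, which satisfy the Virasoro relations (coset construction). For $b\in C_{2m\ell}$ we have $L_{-1}^{\mathcal H}b=\frac1{2k}h_{-1}h_0b=\frac{m\ell}kh_{-1}b$, so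
$$T(b\otimes e^{\ell\gamma})=L^Z_{-1}b\otimes e^{\ell\gamma}+\ell\,\delta_{-1}(b\otimes e^{\ell\gamma}),$$
that is, $T=L_{-1}^Z$ on $B$. On $C_\lambda$ with $\lambda=2m\ell$ the $L_0^Z$-weight is the $V$-weight minus $\frac{\lambda^2}{4k}=-\frac{N\ell^2}2$. Vectors in $V_{2j}$ need at least $|j|$ creation modes, so their $V$-weight is $\ge|j|$. This gives the bound. The weights are integers as $N$ is even, and each weight space is finite-dimensional since only finitely many $\ell$ contribute. $\square$

**Nonvanishing.** If $A$ is a simple VOA and $a,b\in A$ are nonzero, then $Y(a,x)b\ne0$. Indeed, suppose $Y(a,x)b=0$. For $c\in A$ and $n\gg0$,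
$$(x-y)^nY(a,x)Y(c,y)b=(x-y)^nY(c,y)Y(a,x)b=0 .$$
Since $x-y$ is not a zero divisor on $A((x))((y))$, $Y(a,x)$ kills all $c_{(i)}b$. These span $A$, so $a=a_{(-1)}\mathbf 1=0$.

**Identification of $B_k$ with $B$.** Here, and only here, we use the standing assumption. As a simple current extension, $B_k$ is understood to be simple. So let $Y'$ be a simple VOA structure on $\bigoplus_\ell C_{2m\ell}$ extending $Z$ and its modules. We show $Y'\cong Y_B$.

*The summands are pairwise non-isomorphic.* If $C_\lambda\cong C_\mu$, fusing with $C_{-\mu}$ gives $C_{\lambda-\mu}\cong C_0=Z$. For $\lambda\neq\mu$ in $2m\mathbb Z$ the weights of $C_{\lambda-\mu}$ are positive by Lemma 1, while $Z$ contains $\mathbf 1$ of weight $0$.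

*Scalars.* Since $C_\lambda\boxtimes C_\mu\cong C_{\lambda+\mu}$, Schur's lemma shows that for $\lambda,\mu,\nu\in2m\mathbb Z$ the intertwining operators $C_\lambda\times C_\mu\to C_\nu$ form a space of dimension $\delta_{\nu,\lambda+\mu}$. By nonvanishing for the simple algebra $V$ and by (3), $Y_B(a,x)b\ne0$ for nonzero $a\in B^{(\ell)}$, $b\in B^{(\ell')}$. The same holds for $Y'$, which is simple. So $Y'=c(\ell,\ell')Y_B$ on $B^{(\ell)}\times B^{(\ell')}$ with $c(\ell,\ell')\in\mathbb C^\times$ and $c(0,\ell)=1$.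

*Cocycle.* Both structures have $T=L_{-1}^Z$, so skew-symmetry gives $c(\ell,\ell')=c(\ell',\ell)$. Let $a,b,d$ be nonzero of charges $\ell,\ell',\ell''$. Then $(x-y)^nY_B(a,x)Y_B(b,y)d\neq0$: some coefficient of $Y_B(b,y)d$ is nonzero, $Y_B(a,x)$ does not kill it, and $x-y$ is not a zero divisor. Comparing weak commutativity for $Y'$ and for $Y_B$ ($n\gg0$) gives
$$c(\ell',\ell'')c(\ell,\ell'+\ell'')=c(\ell,\ell'')c(\ell',\ell+\ell'').$$
So $G(\ell,\ell',\ell'')=c(\ell',\ell'')c(\ell,\ell'+\ell'')$ is symmetric under $\ell\leftrightarrow\ell'$. It is symmetric under $\ell'\leftrightarrow\ell''$ because $c$ is. Hence $G(\ell,\ell',\ell'')=G(\ell'',\ell,\ell')=c(\ell,\ell')c(\ell+\ell',\ell'')$, which is the 2-cocycle identity. So $(\alpha,\ell)(\beta,\ell')=(\alpha\beta\,c(\ell,\ell'),\ell+\ell')$ makes $\mathbb C^\times\times\mathbb Z$ a group. Write $(1,1)^\ell=(\alpha(\ell),\ell)$. Then $c(\ell,\ell')=\alpha(\ell+\ell')/(\alpha(\ell)\alpha(\ell'))$, and $b\mapsto\alpha(\ell)^{-1}b$ on $B^{(\ell)}$ is an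 isomorphism from $Y'$ to $Y_B$.

Therefore $B_k\cong B$ with $m=2v-u$. From now on put $R=B/C_2(B)=\bigoplus_\ell R^{(\ell)}$, graded by charge and weight. By Lemma 1 all weights of $B$ are $\ge0$, so an element $a_{(-j)}b$ with $j\ge2$ has weight $\ge1$. The weight $0$ part of $R^{(0)}$ is thus $\mathbb C$. Let $R^{(0)}_+$ be the positive weight part of $R^{(0)}$.

## 5. Pushing products in $V$ down to $R$

Let $\rho:V_{2m\ell}\xrightarrow{\ \theta\ }B^{(\ell)}\to R^{(\ell)}$; it is surjective. The point of $\rho$ is that we may compute in $V$, where the generators are the simple fields $e,f,h$, and read off relations in $R$.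

**Lemma 2.** (a) $\rho\circ L_{-1}=0$. (b) For $a\in V_{2m\ell}$, $b\in V_{2m\ell'}$:
$$s^{N\ell\ell'}\rho(Y_V(a,s)b)\in R^{(\ell+\ell')}[s^{-1}],\quad\text{with constant term }\rho(a)\rho(b).$$

*Proof.* (a) For $w\in C_\lambda$, $L_{-1}w=L_{-1}^Zw+\frac{\lambda}{2k}h_{-1}w$. Also $L_{-1}h_{-j}w'=h_{-j}L_{-1}w'+jh_{-j-1}w'\in\ker\theta$. So $\theta L_{-1}=L_{-1}^Z\theta$, and $L_{-1}^Zb=b_{(-2)}\mathbf 1\in C_2(B)$.

(b) We claim that $s^{N\ell\ell'}\theta(Y_V(a,s)b)-Y_B(\theta a,s)\theta b$ is a finite linear combination of terms $s^{-j}Y_B(a',s)b'$ with $j\ge1$, $a'\in B^{(\ell)}$, $b'\in B^{(\ell')}$. The claim suffices: modulo $C_2(B)$, the coefficient of $s^n$ in $Y_B(a',s)b'$ is $a'_{(-n-1)}b'\equiv0$ for $n\ge1$, and the constant term is the product.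

Take $a,b$ of the form (product of modes $h_{-j}$) applied to elements of $C_{2m\ell}$, $C_{2m\ell'}$, and induct on the total number of factors $h_{-j}$, $j\ge1$. With no factors, $\theta$ applied to (3) gives difference $0$.

If $a=h_{-j}a'$, then (2) reads
$$Y_V(a,s)b=\sum_{i\ge0}\tbinom{j+i-1}{i}\big[s^ih_{-j-i}Y_V(a',s)b-(-1)^js^{-j-i}\,Y_V(a',s)h_ib\big].$$
The first part is killed by $\theta$. The second is a finite sum with extra powers $s^{-j-i}$, $j+i\ge1$. The vector $h_ib$ has no more factors than $b$, and $a'$ has one fewer than $a$. By induction, $s^{N\ell\ell'}\theta(Y_V(a',s)h_ib)$ is $Y_B(\theta a',s)\theta(h_ib)$ plus terms of the claimed form. After multiplication by $s^{-j-i}$ everything is of the claimed form, and $\theta a=0$.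

If $a\in C_{2m\ell}$ and $b=h_{-j}b'$, then by (1) $Y_V(a,s)b=h_{-j}Y_V(a,s)b'-2m\ell\,s^{-j}\,Y_V(a,s)b'$. The same reasoning applies, with $\theta b=0$. $\square$

**Definition.** $p(x)=x^2\rho(e(x)f)=\sum_{j\ge0}p_jx^j\in R^{(0)}[[x]]$, so $p_j=\rho(e_{1-j}f)$.

Since $e_if=0$ for $i\ge2$, $e_1f=k\mathbf 1$, $e_0f=h$ and $\rho(h)=\rho(h_{-1}\mathbf 1)=0$, we have $p_0=k$, $p_1=0$, and $p_j$ has weight $j$. For a feel of $p_2$: from
$$\omega_V=\tfrac1{2(k+2)}\big(e_{-1}f+f_{-1}e+\tfrac12h_{-1}h\big)$$
and $f_{-1}e=e_{-1}f-h_{-2}\mathbf 1$ we get $\rho(\omega_V)=\frac{p_2}{k+2}$. On the other hand $\theta(\omega_V)=\omega_Z$. So $p_2$ is $k+2$ times the class of the conformal vector $\omega_Z$.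

## 6. The nilpotent cone does not see $p_3$

To prove $\dim R^{(0)}<\infty$ we want: $R^{(0)}$ is finitely generated, and every unital homomorphism (*character*) $\chi:R^{(0)}\to\mathbb C$ kills $R^{(0)}_+$. Admissibility enters through Fact (A), so the sensible first attempt is this. By Lemma 2(b) with $\ell=\ell'=0$, $\chi\circ\rho:V_0\to\mathbb C$ is multiplicative for $a_{(-1)}b$ and kills $C_2(V_0)$. If it also killed $C_2(V)\cap V_0$, it would be a character of the image of $V_0$ in $R_V$, on which $h^2+4ef$ is nilpotent by (A). As $\chi\rho(h)=0$, this would give $\chi(p_2)=0$; and $e_{1-j}f\in C_2(V)$ for $j\ge3$ would give $\chi(p_j)=0$.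

The attempt stops at the words "if it also killed". The space $C_2(V)\cap V_0$ contains $e_{-2}f$, whose factors $e$ and $f$ are charged. The value of $\chi\circ\rho$ on it is $\chi(p_3)$, and nothing so far makes this vanish.

Nor can an argument inside $Z$ alone repair this: $Z_k$ is not $C_2$-cofinite. The simple modules $C_\lambda$ are all nonzero (there are vectors $e_{-1}^n\mathbf 1\ne0$ and $f_{-1}^n\mathbf 1\neq0$; see the computation in Section 10), and the lowest weight of $C_\lambda$ is at least $\frac{|\lambda|}2-\frac{\lambda^2}{4k}$, which tends to infinity. So infinitely many $C_\lambda$ are pairwise non-isomorphic, whereas by Zhu's theorem a $C_2$-cofinite VOA has finitely many simple modules. The charged sectors of $B$ have to be used.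

The way around has three parts. First, quadratic relations force $p^\chi(x)=e^{tx}\cdot(\text{polynomial of degree}\le2)$, so only two unknown numbers are left. Second, the charged fields kill $t$, which makes $\chi(p_j)=0$ for all $j\ge3$. Third, only then is $\chi\circ\rho$ visible to $\mathbb C[e,h,f]$, and admissibility kills $\chi(p_2)$.

## 7. Moving a cluster of points: correlators and the shift lemma

The relations come from products of several $e$'s and $f$'s, with poles cleared. For $r,q\ge0$ put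
$$\Xi_{r,q}(z;w)=\prod_{i,j}(z_i-w_j)^2\;e(z_1)\cdots e(z_r)f(w_1)\cdots f(w_q),\qquad X_{r,q}(z;w)=\Xi_{r,q}(z;w)\mathbf 1 .$$
For example $X_{1,1}(z;0)=z^2e(z)f=k\mathbf 1+hz+(e_{-1}f)z^2+\cdots$.

Since $[e(z),e(z')]=[f(w),f(w')]=0$ and $(z-w)^2[e(z),f(w)]=0$, the fields in $\Xi_{r,q}$ may be reordered arbitrarily. Any variable can be moved rightmost, so for $v\in V$ the series $\Xi_{r,q}(z;w)v$ has powers bounded below in each variable: it lies in $V[[z,w]][\prod z_i^{-1}\prod w_j^{-1}]$. For $v=\mathbf 1$ no negative powers occur, so $X_{r,q}\in V_{2(r-q)}[[z;w]]$. This series is symmetric in the $z$'s and in the $w$'s. Since $[L_{-1},x(z)]=\partial_zx(z)$ and the prefactor is translation invariant,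
$$X_{r,q}(z+s;w+s)=e^{sL_{-1}}X_{r,q}(z;w).\tag{4}$$

**Lemma 3 (shift lemma).** In $V((s))[[z,w,z',w']]$,
$$X_{r+r',q+q'}(z+s,z';w+s,w')=\prod_{i,j}(s+z_i-w'_j)^2\prod_{i,j}(s+w_j-z'_i)^2\;Y_V\big(X_{r,q}(z;w),s\big)X_{r',q'}(z';w').\tag{5}$$

*Proof.*

**Step 1: the shifted field makes sense.** Substitute $z_i\mapsto s+z_i$, $w_j\mapsto s+w_j$, expanded in nonnegative powers of $z_i,w_j$, in a series from $V[[z,w]][\prod z_i^{-1}\prod w_j^{-1}]$. For a fixed output monomial in $z,w$ and a fixed power of $s$, the total degree of the input monomial is fixed. As its exponents are bounded below, only finitely many inputs contribute. For a fixed output monomial in $z,w$ the powers of $s$ are bounded below. So the result lies in $V((s))[[z,w]]$, and each coefficient of $\Xi_{r,q}(z+s;w+s)$ in $z,w$ is a field in $s$.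

**Step 2: $Y_V(X_{r,q}(z;w),s)=\Xi_{r,q}(z+s;w+s)$.** This identifies the field attached to a correlator. Applied to $\mathbf 1$, the left side is $e^{sL_{-1}}X_{r,q}(z;w)$, and the right side is $X_{r,q}(z+s;w+s)$; they agree by (4). By Goddard's theorem and Dong's lemma it remains to see that each coefficient of the right side is local with respect to $x(y)$, $x\in\{e,f,h\}$. From $(y-z)^2[x(y),x'(z)]=0$ for $x,x'\in\{e,f,h\}$ we get, before shifting, $\prod_i(y-z_i)^2\prod_j(y-w_j)^2[x(y),\Xi_{r,q}(z;w)]=0$. For each power of $y$, both orderings applied to a vector lie in the space of Step 1, and the substitution is compatible with multiplication by polynomials. So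
$$\prod_i(y-s-z_i)^2\prod_j(y-s-w_j)^2\,[x(y),\Xi_{r,q}(z+s;w+s)]=0 .$$
The prefactor is $(y-s)^K$, $K=2(r+q)$, plus terms of positive degree in $z,w$ with coefficients polynomial in $y-s$. Let $c_\alpha$ be the coefficient of the monomial with exponent $\alpha$ in the commutator. The equation says that $(y-s)^Kc_\alpha$ is a combination of the $c_{\alpha-\beta}$ with $\beta\ne0$ and with coefficients polynomial in $y-s$. By induction $c_{\alpha-\beta}$ is killed by $(y-s)^{K(|\alpha|-|\beta|+1)}$, hence by $(y-s)^{K|\alpha|}$. So $(y-s)^{K(|\alpha|+1)}c_\alpha=0$, which is locality.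

**Step 3: conclusion.** By definition and reordering,
$$\prod(z_i-w'_j)^2\prod(w_j-z'_i)^2\,\Xi_{r,q}(z;w)X_{r',q'}(z';w')=X_{r+r',q+q'}(z,z';w,w').$$
Substitute $z\mapsto z+s$, $w\mapsto w+s$ and use Step 2. $\square$

For $r-q\in m\mathbb Z$ put $X^\rho_{r,q}=\rho(X_{r,q})$, coefficientwise. By (4) and Lemma 2(a) it is invariant under simultaneous translation of all variables. In particular $X^\rho_{1,1}(z;w)=p(z-w)$.

The next lemma turns the shift lemma into differential equations. Moving one $e$–$f$ pair by $s$ produces at most $s^d$, with $d$ coming from the prefactor, and the coefficient of $s^d$ factorizes.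

**Lemma 4.** Let $r-q\in m\mathbb Z$, $r,q\ge1$, $D_{ij}=\partial_{z_i}+\partial_{w_j}$, $d=2(r+q-2)$. Then
$$D_{ij}^{d+1}X^\rho_{r,q}=0,\qquad \tfrac1{d!}D_{ij}^dX^\rho_{r,q}=p(z_i-w_j)\,X^\rho_{r-1,q-1}(\text{remaining variables}).$$

*Proof.* Apply $\rho$ to (5) with first cluster $\{z_i,w_j\}$; by symmetry any pair may be chosen. The prefactor is a polynomial in $s$, monic of degree $2(q-1)+2(r-1)=d$. The first cluster has charge $0$, so by Lemma 2(b) the other factor has all coefficients in $R[s^{-1}]$, with constant term $X^\rho_{1,1}(z_i;w_j)X^\rho_{r-1,q-1}$. The left side is $\sum_n\frac{s^n}{n!}D_{ij}^nX^\rho_{r,q}$ by Taylor expansion. Compare the coefficients of $s^d$ and $s^{d+1}$. $\square$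

## 8. Generators of $R$ and a quadratic relation for $p(x)$

**Lemma 5.** $R^{(0)}$ is generated as an algebra by the $p_j$, $j\ge2$. For $\ell\ge1$, the $R^{(0)}$-module $R^{(\ell)}$ is generated by the coefficients of $\Phi_\ell:=X^\rho_{m\ell,0}(z_1,\dots,z_{m\ell})$. For $\ell\le-1$ the same holds with $X^\rho_{0,m|\ell|}$.

*Proof.* The idea is to peel off neutral pairs $e_{-a}f_{-b}$ from PBW monomials. Let $V^{\le n}$ be the span of products of at most $n$ modes $x_{-i}$ ($x\in\{e,f,h\}$, $i\ge1$) applied to $\mathbf 1$. The commutator of two such modes is a single mode of the same kind, so reordering a product of $n$ of them changes it only by elements of $V^{\le n-1}$. A mode $x_i$ with $i\ge0$ preserves $V^{\le n}$: commuting it to the right, each commutator $[x_i,y_{-j}]=[x,y]_{i-j}+ik(x,y)\delta_{i,j}$ replaces one creation mode by a creation mode, a scalar, or a mode with index $\ge0$ acting on fewer factors, and $x_i\mathbf 1=0$.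

Let $\ell\ge0$. By induction on $n$ we show that $\rho$ of a monomial of $n$ creation modes and charge $2m\ell$ lies in the span $S_\ell$ of (products of $p_j$'s) times (coefficients of $\Phi_\ell$), where $\Phi_0=1$. There are three cases.

*Some $h_{-i}$ occurs.* The monomial is $h_{-i}b'$ modulo $V^{\le n-1}$, and $\rho(h_{-i}b')=0$.

*No $h$ but some $f$ occurs.* Since $\ell\ge0$, some $e$ occurs too, and the monomial is $e_{-a}f_{-b}b'$ modulo $V^{\le n-1}$, with $b'\in V^{\le n-2}$. Put $g=e_{-a}f_{-b}\mathbf 1\in V_0$. By (2),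
$$Y(g,s)=\sum_{i\ge0}\tbinom{a+i-1}{i}\big[s^ie_{-a-i}G(s)-(-1)^as^{-a-i}G(s)e_i\big],\qquad G(s)=Y(f_{-b}\mathbf 1,s)=\sum_n\tbinom{-n-1}{b-1}f_ns^{-n-b}.$$
We compute $g_{(-1)}$, the coefficient of $s^0$. A product $e_{-a-i}f_{-c}$ with $c\ge1$ comes with $s^{i+c-b}$ and coefficient $\binom{a+i-1}i\binom{c-1}{b-1}$. The exponent vanishes only if $i=b-c\ge0$, while $\binom{c-1}{b-1}\neq0$ requires $c\ge b$. So $c=b$, $i=0$, and the coefficient is $1$. All other terms, $e_{-a-i}f_{n'}$ with $n'\ge0$ or $f_{n'}e_i$ with $i\ge0$, contain at most one creation mode and map $b'$ to $V^{\le n-1}$. Hence $g_{(-1)}b'\equiv e_{-a}f_{-b}b'$ modulo $V^{\le n-1}$, and by Lemma 2(b) $\rho(g_{(-1)}b')=\rho(g)\rho(b')$. Finally $L_{-1}e_{-a}f_{-b}\mathbf 1=a\,e_{-a-1}f_{-b}\mathbf 1+b\,e_{-a}f_{-b-1}\mathbf 1$ and Lemma 2(a) give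
$$a\,\rho(e_{-a-1}f_{-b}\mathbf 1)=-b\,\rho(e_{-a}f_{-b-1}\mathbf 1).$$
Iterating until the index of $f$ is $-1$, we get $\rho(g)\in\mathbb C\,\rho(e_{1-(a+b)}f)=\mathbb C\,p_{a+b}$. By induction the monomial has $\rho$-image in $S_\ell$.

*Only $e$'s occur.* Then there are $m\ell$ of them, and the monomial is a coefficient of $X_{m\ell,0}=e(z_1)\cdots e(z_{m\ell})\mathbf 1$.

The case $\ell<0$ follows from the symmetry $e\leftrightarrow f$, $h\mapsto-h$. $\square$

In particular $R_+^{(0)}$ is the ideal of $R^{(0)}$ generated by the $p_j$, $j\ge2$.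

**Lemma 6.** In $R^{(0)}[[x,y]]$: $(\partial_x-\partial_y)^5\,p(x)p(y)=0$. Hence $R^{(0)}$ is generated by $p_2,p_3,p_4,p_5$.

*Proof.* Look at $X^\rho_{2,2}$, where $d=4$. Lemma 4 gives $\frac1{4!}D_{11}^4X^\rho_{2,2}=p(z_1-w_1)p(z_2-w_2)$ and $D_{12}^5X^\rho_{2,2}=0$. The operators commute, so $(\partial_{z_1}+\partial_{w_2})^5[p(z_1-w_1)p(z_2-w_2)]=0$. With $x=z_1-w_1$, $y=z_2-w_2$ this is the first claim. Set $y=0$ and use that the $i$-th derivative of $p$ at $0$ is $i!\,p_i$, with $p_0=k$, $p_1=0$:
$$k\,p^{(5)}+20p_2\,p'''-60p_3\,p''+120p_4\,p'-120p_5\,p=0.\tag{6}$$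
For $M\ge6$ the coefficient of $x^{M-5}$ expresses $k\frac{M!}{(M-5)!}p_M$ through products $p_ip_{M-i}$ with $2\le i\le5$. As $k\ne0$, induction on $M$ gives the second claim. $\square$

The first instances are $2kp_6=p_3^2-2p_2p_4$ (the coefficient of $x$ is $720kp_6+480p_2p_4-360p_3^2+240p_2p_4$) and $7kp_7=p_3p_4-3p_2p_5$ (the coefficient of $x^2$ is $2520kp_7+1200p_2p_5-720p_3p_4+360p_3p_4-120p_2p_5$). In the test case $k=-\frac12$, $N=4$, we found $p_7=0$, so there $p_3p_4=3p_2p_5$ in $R$.

## 9. Charges $|\ell|\ge2$ vanish, charges $\pm1$ are finitely generated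

**Lemma 7.** $R^{(\ell)}=0$ for $|\ell|\ge2$, and $R^{(\pm1)}$ are finitely generated $R^{(0)}$-modules.

*Proof.* By symmetry let $\ell\ge1$.

**Step 1: $\ell\ge2$.** This repeats the lattice computation. Apply $\rho$ to (5) with first cluster $z_1,\dots,z_m$ and second cluster the other $m(\ell-1)$ variables; there are no $w$'s, hence no prefactors. By Lemma 2(b) with charges $1$ and $\ell-1$, $\Phi_\ell(z_1+s,\dots,z_m+s,z_{m+1},\dots)$ contains only powers $s^j$ with $j\le-N(\ell-1)<0$. But it is a power series in $s$. So it is $0$, and at $s=0$ we get $\Phi_\ell=0$. By Lemma 5, $R^{(\ell)}=0$.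

**Step 2: $\ell=1$.** We bound $\Phi_1$ modulo $R^{(0)}_+R^{(1)}$. Consider $X^\rho_{m+1,1}(z_1,\dots,z_m,z';w')$, where $d=2m$. By Lemma 4,
$$\tfrac1{(2m)!}(\partial_{z'}+\partial_{w'})^{2m}X^\rho_{m+1,1}=p(z'-w')\Phi_1(z),\qquad(\partial_{z_i}+\partial_{w'})^{2m+1}X^\rho_{m+1,1}=0 .$$
So $(\partial_{z_i}+\partial_{w'})^{2m+1}[p(z'-w')\Phi_1(z)]=0$. Modulo $R_+^{(0)}R^{(1)}$ we may replace $p$ by $k\ne0$, so $\partial_{z_i}^{2m+1}\Phi_1\equiv0$ for each $i$. Thus $\Phi_1$ has finitely many nonzero coefficients modulo $R_+^{(0)}R^{(1)}$. By Lemma 5 there is a finite-dimensional graded $F\subset R^{(1)}$ with $R^{(1)}=F+R_+^{(0)}R^{(1)}$. Weights on $R^{(1)}$ are bounded below and $R_+^{(0)}$ has positive weights, so induction on the weight gives $R^{(1)}=R^{(0)}F$. $\square$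

## 10. A character is one exponential, and charged fields kill the exponent

Let $\chi:R^{(0)}\to\mathbb C$ be a unital algebra homomorphism, *not* assumed graded. A superscript $\chi$ means that $\chi$ is applied to coefficients.

**Step 1: $p^\chi(x)=e^{tx}\psi(x)$ with $t\in\mathbb C$ and $\psi$ a polynomial of degree $\le2$.** This uses Lemma 6 only. By (6), $p^\chi$ solves a linear differential equation with constant coefficients and leading coefficient $k\ne0$. So $p^\chi=\sum_ie^{t_ix}\psi_i(x)$ with distinct $t_i$ and polynomials $\psi_i\ne0$; the sum is not empty since $p_0=k\ne0$. In $(\partial_x-\partial_y)^5p^\chi(x)p^\chi(y)=0$ the components in $e^{t_ix+t_jy}\mathbb C[x,y]$ for different $(i,j)$ vanish separately. On such a component the operator is conjugate to $(t_i-t_j+\partial_x-\partial_y)^5$ on $\mathbb C[x,y]$. For $t_i\ne t_j$ this is a power of (nonzero scalar plus locally nilpotent), hence injective, while $\psi_i(x)\psi_j(y)\ne0$. So only one exponent $t$ occurs, and $(\partial_x-\partial_y)^5\psi(x)\psi(y)=0$.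 Let $\deg\psi=n$. The top homogeneous part, proportional to
$$x^ny^n=\Big(\frac{(x+y)^2-(x-y)^2}{4}\Big)^n,$$
is killed too. It has degree $2n$ in $x-y$ when written in the coordinates $x+y,\,x-y$, in which $\partial_x-\partial_y$ is $2\,\partial_{x-y}$. So $2n\le4$.

Since $p_0=k$ and $p_1=0$, Step 1 says $p^\chi(x)=e^{tx}(k-ktx+cx^2)$ for some $t,c$. Conversely every such series satisfies the relation of Lemma 6: the factor $e^{t(x+y)}$ commutes with $\partial_x-\partial_y$, and $\psi(x)\psi(y)$ has total degree $\le4$. So this relation can give no more.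

**Step 2: $t=0$.** For $m=1$ we saw in Section 3 that $p$ itself is a polynomial, so $t=0$ at once. For general $m$ we use the correlator of $m$ $e$'s at $x$ and $m$ $f$'s at $0$, which are charged fields of $B$, and compare it with $p$. Put
$$P(x)=X^\rho_{m,m}(x,\dots,x;0,\dots,0)\in R^{(0)}[[x]].$$

*Step 2a: $P^\chi(x)=e^{mtx}Q(x)$ with a polynomial $Q$.* Consider $X^\rho_{m+1,m+1}(z_1,\dots,z_m,z';w_1,\dots,w_m,w')$, where $d=4m$. Lemma 4 for the pair $(z',w')$ gives $\frac1{(4m)!}(\partial_{z'}+\partial_{w'})^{4m}X^\rho_{m+1,m+1}=p(z'-w')X^\rho_{m,m}(z;w)$. For the pair $(z_i,w')$ it gives $(\partial_{z_i}+\partial_{w'})^{4m+1}X^\rho_{m+1,m+1}=0$. Hence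
$$(\partial_{z_i}+\partial_{w'})^{4m+1}\big[p(z'-w')X^\rho_{m,m}(z;w)\big]=0,\qquad1\le i\le m .$$
These are powers of $m$ commuting operators. In a product of $M:=4m^2+1$ of these operators, one of them occurs at least $4m+1$ times. So the bracket is killed by $\big(\sum_i\partial_{z_i}+m\,\partial_{w'}\big)^M$. Restrict to $z_1=\dots=z_m=x$, all $w_i=0$, and put $y=z'-w'$. Under the restriction $\sum_i\partial_{z_i}$ becomes $\partial_x$, no $w_i$ is differentiated, and $\partial_{w'}$ becomes $-\partial_y$. So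
$$(\partial_x-m\,\partial_y)^M\big[P(x)p(y)\big]=0.\tag{7}$$
Apply $\chi$ to (7). Setting $y=0$ gives a linear equation with constant coefficients for $P^\chi$, with leading coefficient $k\ne0$, so $P^\chi=\sum_ie^{t_ix}Q_i(x)$ with distinct $t_i$ and polynomials $Q_i\ne0$. Now insert $p^\chi(y)=e^{ty}\psi(y)$ into the full equation. On $e^{t_ix+ty}\mathbb C[x,y]$ the operator is conjugate to $(t_i-mt+\partial_x-m\partial_y)^M$, which is injective unless $t_i=mt$. So $P^\chi(x)=e^{mtx}Q(x)$.

*Step 2b: $P$ is a polynomial.* Use (5) with clusters $(m,0)$ and $(0,m)$, set $z=w'=0$ and $s=x$: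
$$X_{m,m}(x,\dots,x;0,\dots,0)=x^{2m^2}\,Y_V(E,x)F,\qquad E=e_{-1}^m\mathbf 1,\quad F=f_{-1}^m\mathbf 1 .$$
By Lemma 2(b) with $\ell=1$, $\ell'=-1$, $\rho(Y_V(E,x)F)\in x^NR^{(0)}[x^{-1}]$. So the power series $P$ has degree at most $2m^2+N$. Hence $P^\chi$ is a polynomial. This is the place where the charged part of $C_2(B)$ acts on $R^{(0)}$.

*Step 2c: $P^\chi\ne0$.* We compute the lowest coefficient. The vector $E_{(n)}F$ has weight $2m-n-1$, so $Y_V(E,x)F$ starts with $x^{-2m}E_{(2m-1)}F$, and $E_{(2m-1)}F\in\mathbb C\mathbf 1$. By Step 2 of Lemma 3 at $z=0$, $Y_V(E,x)=e(x)^m$. So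
$$E_{(2m-1)}F=\sum_{i_1+\dots+i_m=m}e_{i_1}\cdots e_{i_m}f_{-1}^m\mathbf 1 .$$
The $e_i$ commute. For $i\ge2$ we have $e_if_{-1}^m\mathbf 1=0$: here $[e_i,f_{-1}]=h_{i-1}$, $[h_{i-1},f_{-1}]=-2f_{i-2}$, $h_{i-1}\mathbf 1=0$, and $f_{i-2}$ commutes with $f_{-1}$ and kills $\mathbf 1$. If the $i_j$ are not all $1$, some $i_j\ge2$, and that term vanishes. For the remaining term, $[e_1,f_{-1}]=h_0+k$ gives
$$e_1f_{-1}^n\mathbf 1=\sum_{j=0}^{n-1}(k-2j)f_{-1}^{n-1}\mathbf 1=n(k-n+1)f_{-1}^{n-1}\mathbf 1 .$$
So $E_{(2m-1)}F=e_1^mf_{-1}^m\mathbf 1=m!\prod_{j=0}^{m-1}(k-j)\,\mathbf 1$, which is nonzero because $k<0$. (The same computation for any $n$ in place of $m$ shows $f_{-1}^n\mathbf 1\ne0$, and by symmetry $e_{-1}^n\mathbf 1\ne0$, as used in Section 6.) Hence $P^\chi=m!\prod_{j<m}(k-j)\,x^{2m^2-2m}+\cdots\ne0$.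

*Conclusion.* A nonzero polynomial equal to $e^{mtx}Q(x)$ with $Q$ a polynomial forces $mt=0$. So $t=0$.

Thus $p^\chi(x)=k+ax^2$: $\chi(p_2)=a$ and $\chi(p_j)=0$ for $j\ge3$. This uses only $k\in\mathbb Q_{<0}\setminus\{-2\}$.

## 11. Admissibility kills $a$; the proof of Theorem 1

**Step 3: if $k$ is admissible, $\chi=0$ on $R_+^{(0)}$.** Since $\chi(p_3)=\chi(p_4)=\dots=0$, the attempt of Section 6 can now be carried out. Let $V_0^k$ be the $h_0=0$ subalgebra of $V^k$. Define two linear functionals on $V_0^k$: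

- $\chi''$ is the composite $V_0^k\to V_0\xrightarrow{\rho}R^{(0)}\xrightarrow{\chi}\mathbb C$;
- $\chi'$ is the restriction of $V^k\to\mathbb C[e,h,f]\to\mathbb C$, evaluation at $(e,h,f)=(1,0,a)$.

Both are unital, kill $C_2(V_0^k)$ and are multiplicative for $a_{(-1)}b$. For $\chi''$ this is Lemma 2(b) with $\ell=\ell'=0$; for $\chi'$ note $C_2(V_0^k)\subset C_2(V^k)$. So both are characters of $R_{V_0^k}$.

*Generators of $R_{V_0^k}$.* We show that the classes of $h$ and $e_{1-j}f$, $j\ge2$, generate, by the induction of Lemma 5 for $\ell=0$. A monomial containing some $h_{-i}$ is $h_{-i}b'$ up to fewer modes, with $b'\in V^k_0$: for $i=1$ its class is $h$ times the class of $b'$, and for $i\ge2$ it lies in $C_2(V_0^k)$. A nonempty monomial without $h$ contains both $e$ and $f$, and is $g_{(-1)}b'$ up to fewer modes, with $g=e_{-a'}f_{-b''}\mathbf 1$; the computation of $g_{(-1)}b'$ in Lemma 5 used only commutation relations. Its class is the class of $g$ times the class of $b'$. As $L_{-1}V_0^k\subset C_2(V_0^k)$,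 the class of $g$ is a multiple of that of $e_{1-(a'+b'')}f$.

*Agreement.* On generators, $\chi'(h)=0=\chi\rho(h)=\chi''(h)$. Next, $\chi'(e_{-1}f)=1\cdot a=\chi(p_2)=\chi''(e_{-1}f)$. For $j\ge3$, $\chi'(e_{1-j}f)=0$ because $e_{1-j}f\in C_2(V^k)$, and $\chi''(e_{1-j}f)=\chi(p_j)=0$. So $\chi'=\chi''$.

*Use of (A).* By Fact (A) and the Nullstellensatz, some power $(h^2+4ef)^{M'}$ lies in the image of $J$ in $\mathbb C[e,h,f]$. This element has charge $0$ and $J$ is graded by charge, so it is the image of some $j_0\in J\cap V_0^k$. The vector $j_0$ maps to $0$ in $V_0$, hence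
$$(4a)^{M'}=\chi'(j_0)=\chi''(j_0)=0,$$
and $a=0$. So $\chi(p_j)=0$ for all $j\ge2$. As these generate the ideal $R_+^{(0)}$, we get $\chi(R_+^{(0)})=0$.

*Proof of Theorem 1.* By Lemma 6, $R^{(0)}$ is a finitely generated commutative $\mathbb C$-algebra. Each of its maximal ideals is the kernel of a character, so by Step 3 the only one is $R_+^{(0)}$. By the Nullstellensatz $R_+^{(0)}$ is nil. Being finitely generated, it is nilpotent, and so $\dim R^{(0)}<\infty$. By Lemma 7, $R=R^{(-1)}\oplus R^{(0)}\oplus R^{(1)}$ with $R^{(\pm1)}$ finitely generated over $R^{(0)}$. So $\dim B/C_2(B)<\infty$. With $m=2v-u$ and $B_k\cong B$ from Section 4, $B_k$ is $C_2$-cofinite: the conjecture is true. $\blacksquare$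

## 12. Without admissibility the conformal vector survives: the proof of Theorem 2

Let $k\in\mathbb Q_{<0}\setminus\{-2\}$ and let $m$ be as in Section 3. Apart from the identification of $B_k$ and the side remark on $Z_k$ in Section 6, neither of which is needed here, the arguments of Sections 3–9 used only this. So Lemma 7 gives the statement about charges. The implication "admissible $\Rightarrow$ $C_2$-cofinite" is Theorem 1, proved for every allowed $m$. The equivalence of admissibility with $L_k\ne V^k$ is (GK). Two claims remain.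

**Step 1: $Z$ is strongly generated in weights $2,3,4,5$.** That is, $Z$ is spanned by words $u^1_{(-n_1)}\cdots u^l_{(-n_l)}\mathbf 1$, $n_i\ge1$, in some elements $u^i$ of these weights. Replace $\rho$ by $\rho_Z:V_0\xrightarrow{\theta}Z\to R_Z$. Lemma 2 holds with $\ell=\ell'=0$: in the proof of (b) all $a',b'$ lie in $Z$, and $L_{-1}^Zb\in C_2(Z)$. Therefore Lemma 4 with $r=q$, Lemma 5 with $\ell=0$ and Lemma 6 hold with unchanged proofs. So $R_Z$ is generated by the classes of $\theta(e_{1-j}f)$, $2\le j\le5$.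

It remains to lift this from $R_Z$ to $Z$. Let $S$ be the span of the words in these four elements. By induction on $n$ we show $Z_n\subset S$, where $Z_n$ is the weight $n$ part; $Z_0=\mathbb C\mathbf 1\subset S$. Let $n\ge1$ and assume $Z_{n'}\subset S$ for $n'<n$. Since $R_Z$ is generated by the four classes, $Z_n$ is spanned by words with all $n_i=1$ and elements $a_{(-j)}b$ of weight $n$ with $j\ge2$ and $a,b$ homogeneous. It suffices to show $a_{(-j)}b\in S$, and we induct on the weight of $a$. Note that $a,b$ have weights $\le n-1$, because weights are $\ge0$ and $j\ge2$. If $a\in\mathbb C\mathbf 1$, then $a_{(-j)}b=0$. Otherwise $a\in S$ by the assumption on $n$, and we may take $a=u_{(-n_1)}a'$ with $u$ one of the four elements. By (2), $a_{(-j)}b$ is a combination of vectors $u_{(-n_1-i)}a'_{(-j+i)}b$ and $a'_{(-j-n_1-i)}u_{(i)}b$ with $i\ge0$. In the first kind, $a'_{(-j+i)}b$ has weight less than $n$, because $u_{(-n_1-i)}$ raises the weight; so it lies in $S$, and applying $u_{(-n_1-i)}$ stays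 in $S$. The second kind has the form $a'_{(-j')}b'$ with $j'\ge2$, total weight $n$, and $a'$ of smaller weight than $a$, so it lies in $S$ by induction.

**Step 2: if $k$ is not admissible, $B$ is not $C_2$-cofinite.** We exhibit infinitely many independent elements of $R_B$. By (GK), $V=L_k=V^k$, so $R_V=\mathbb C[e,h,f]$. Let $\mathrm{ev}:V\to R_V\to\mathbb C$ be evaluation at $(e,h,f)=(1,0,1)$. It kills $C_2(V)$, it is multiplicative for $a_{(-1)}b$, and it kills $h_{-j}V$ for all $j\ge1$ (for $j\ge2$ this space is in $C_2(V)$; for $j=1$ use $\mathrm{ev}(h)=0$). Let $a\in B^{(\ell)}$, $b\in B^{(-\ell)}$. Applying $\mathrm{ev}$ to (3),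
$$\mathrm{ev}(Y_V(a,x)b)=x^{N\ell^2}\,\mathrm{ev}(Y_B(a,x)b).$$
The left side lies in $\mathbb C[x^{-1}]$, as $\mathrm{ev}$ kills $C_2(V)$. So $\mathrm{ev}(Y_B(a,x)b)\in x^{-N\ell^2}\mathbb C[x^{-1}]$ has no positive powers of $x$. The charge-$0$ part of $C_2(B)$ is spanned by coefficients of positive powers of $x$ in such series, so $\mathrm{ev}$ kills it. In $R_V$ the image of $\omega_Z$ is $\frac1{2(k+2)}\big(2ef+\frac{h^2}2\big)-\frac{h^2}{4k}$, hence $\mathrm{ev}(\omega_Z)=\frac1{k+2}\ne0$. Since $Y_B=Y_V$ on $Z$, multiplicativity gives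
$$\mathrm{ev}\big((\omega_Z)_{(-1)}^n\mathbf 1\big)=(k+2)^{-n}\ne0\qquad\text{for all }n\ge0 .$$
So the images of $(\omega_Z)_{(-1)}^n\mathbf 1$ in $R_B$ are nonzero, of distinct weights $2n$, and $\dim R_B=\infty$. $\blacksquare$

**Example ($k=-1$).** Here $k+2=1/1$, so $u=1$ and $k$ is not admissible; $m=1$ gives $N=2$. The lattice mechanisms of Section 1 all work: $R^{(\ell)}=0$ for $|\ell|\ge2$, and the computation of Section 3, which used only $m=1$, gives $p_j=0$ for $j\ge5$. Every character has $p^\chi=-1+ax^2$ by Section 10. But the number $a$ is not forced to vanish: $\mathrm{ev}$ restricted to $Z$ induces a character of $R^{(0)}$, and its value on $p_2$ is $\mathrm{ev}(e_{-1}f)=1$, because $\mathrm{ev}\circ\theta=\mathrm{ev}$ on $V_0$. So the guess "gluing along $\mathbb Z$ makes everything finite" fails at this negative level, and it fails exactly in the direction of $p_2=(k+2)[\omega_Z]$.
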